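\title{Decay of the pressure in the Stokes resolvent problem with Neumann boundary conditions on Lipschitz domains}

\begin{abstract}
We consider the Stokes resolvent problem with Neumann-type boundary conditions on a bounded Lipschitz domain and ask how fast the $\mathrm L^2$ norm of the pressure decays in the resolvent parameter $\lambda$ for divergence-free $\mathrm L^2$ data. If the Poisson problem is $\mathrm H^2$-regular, the rate is $|\lambda|^{-1/2}$. We show by a duality and scaling argument that this rate fails on general Lipschitz domains, already on the L-shaped domain. For $0<\alpha\le\frac12$, decay like $|\lambda|^{-\alpha}$ holds if and only if the gradients of solutions of the Dirichlet problem for the Poisson equation with $\mathrm L^2$ data lie in the Besov space $\mathrm B^{2\alpha}_{2,\infty}$. The exponent $\frac14$ is valid on every bounded Lipschitz domain and cannot be improved on some $C^1$ domain; on a polygon with largest angle $\omega>\pi$ the exact exponent is $\pi/(2\omega)$; and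 the exponent $\frac12$ can never be improved.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The resolvent problem}
Let $d\ge2$ and let $\Omega\subset\mathbb R^d$ be a bounded Lipschitz domain: a bounded connected open set which, near each boundary point and after a rigid motion, is the region above the graph of a Lipschitz function. Fix $\mu\in(-1,1]$ and $\theta\in(0,\pi)$, and let $\mathrm S_\theta=\{z\in\mathbb C\setminus\{0\}:|\arg z|<\theta\}$. For a vector field $u$ let $Du=(\partial_ju_i)_{i,j}$ be its Jacobian matrix and $\mathcal Su=Du+\mu[Du]^\top$. We study the Stokes resolvent problem with Neumann-type boundary conditions,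
\begin{equation}\label{eq:strong}
\lambda u-\Delta u+\nabla\phi=f\ \text{ in }\Omega,\qquad \operatorname{div}u=0\ \text{ in }\Omega,\qquad (\mathcal Su)n-\phi n=0\ \text{ on }\partial\Omega,
\end{equation}
where $\lambda\in\mathrm S_\theta$ and $n$ is the outward unit normal. For $\mu=0$ the boundary condition reads $\partial_nu=\phi n$; for $\mu=1$ the matrix $\mathcal Su$ is twice the symmetric gradient.

We write $(\cdot,\cdot)$ and $\|\cdot\|$ for the inner product (linear in the first slot) and the norm of $\mathrm L^2(\Omega)$, also for vector and matrix fields, and we put $a(u,v)=(\mathcal Su,Dv)$,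
\[
\mathrm L^2_\sigma(\Omega)=\{f\in\mathrm L^2(\Omega;\mathbb C^d):\operatorname{div}f=0\},\qquad
V_\sigma=\{v\in\mathrm H^1(\Omega;\mathbb C^d):\operatorname{div}v=0\}.
\]
The divergence is taken in the sense of distributions, and no condition is imposed on the normal trace. For $f\in\mathrm L^2_\sigma(\Omega)$, a solution of \eqref{eq:strong} is a pair $u\in V_\sigma$, $\phi\in\mathrm L^2(\Omega)$ with
\begin{equation}\label{eq:weak}
\lambda(u,v)+a(u,v)-(\phi,\operatorname{div}v)=(f,v)\qquad\text{for all }v\in\mathrm H^1(\Omega;\mathbb C^d).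
\end{equation}
The solution exists and is unique (Proposition~\ref{prop:wellposed}); the test functions are free on the boundary, so there is no undetermined constant in the pressure. Let $T_\lambda:\mathrm L^2_\sigma(\Omega)\to\mathrm L^2(\Omega)$, $T_\lambda f=\phi$. For $\alpha\ge0$ we consider the estimate
\begin{equation}\label{eq:P}
|\lambda|^\alpha\|T_\lambda f\|\le C\|f\|\qquad\text{for all }\lambda\in\mathrm S_\theta,\ f\in\mathrm L^2_\sigma(\Omega),\tag{$\mathrm P_\alpha$}
\end{equation}
with a constant $C$ that may depend on $d$, $\theta$, $\mu$, $\alpha$ and $\Omega$.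

\subsection{Which rate to expect}
Testing \eqref{eq:weak} with $u$ gives $|\lambda|\|u\|+|\lambda|^{1/2}\|Du\|\le C\|f\|$ for $|\lambda|\ge1$ on every bounded Lipschitz domain (see \eqref{eq:energy} and Lemma~\ref{lem:korn}). A derivative costs a factor $|\lambda|^{1/2}$, so the relevant length scale is $|\lambda|^{-1/2}$. The pressure is harmonic. Indeed, for $h\in C_c^\infty(\Omega)$ and $v=\nabla h$ we have $(u,v)=(f,v)=0$, and two integrations by parts give $a(u,\nabla h)=(1+\mu)(Du,D^2h)=(1+\mu)(\operatorname{div}u,\Delta h)=0$, so \eqref{eq:weak} reduces to $(\phi,\Delta h)=0$. Formally, the boundary values of this harmonic function are $n\cdot(\mathcal Su)n$. The pressure should therefore be of the order of $Du$, and the natural guess is $(\mathrm P_{1/2})$.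

It is known that $(\mathrm P_{1/2})$ holds on bounded domains on which weak solutions of the Poisson problem with right-hand side in $\mathrm L^2(\Omega)$ are $\mathrm H^2$-regular; Example~\ref{ex:H2} contains a short proof in our setting. The question, posed in \cite{Tolksdorf}, is whether $(\mathrm P_{1/2})$ holds on every bounded Lipschitz domain. The answer is no, for every $d$, $\mu$ and $\theta$, and the estimate fails already for real $\lambda\to+\infty$.

\subsection{Results}
Let $(r,\vartheta)$ be polar coordinates in $\mathbb R^2$ and let $B_R$ be the disc of radius $R$ about $0$.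

\begin{theorem}[Reentrant corners and edges]\label{thm:A}
Let $G\subset\mathbb R^2$ be a bounded Lipschitz domain with $G\cap B_R=\Sigma\cap B_R$ for some $R>0$, where $\Sigma=\{r>0,\ 0<\vartheta<\omega\}$ and $\omega\in(\pi,2\pi)$. Let $\Omega=G$ if $d=2$ and $\Omega=G\times(0,1)^{d-2}$ if $d\ge3$, and put $\beta=\pi/\omega\in(\frac12,1)$. Then
\[
\sup_{t\ge1}\,t^\alpha\|T_t\|=\infty\qquad\text{for every }\alpha>\beta/2 .
\]
In particular, $(\mathrm P_{1/2})$ fails on $\Omega$.
\end{theorem}

An example is the L-shaped domain $G=(-1,1)^2\setminus([0,1)\times(-1,0])$, with $\omega=\frac{3\pi}2$ and $\beta=\frac23$.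

The obstruction is the limited regularity of the Dirichlet Laplacian, and this can be made exact. For $g\in\mathrm L^2(\Omega)$ let $\psi_g\in\mathrm H^1_0(\Omega)$ be the weak solution of $\Delta\psi_g=g$. Let $\mathcal C_0=\{|\xi|\le1\}$ and $\mathcal C_j=\{2^{j-1}<|\xi|\le2^j\}$ for $j\ge1$, and let $s\in\mathbb R$. A tempered distribution $u$ with locally square integrable Fourier transform belongs to $\mathrm H^s(\mathbb R^d)$ if the sequence $2^{js}\|\hat u\|_{\mathrm L^2(\mathcal C_j)}$ is in $\ell^2$, and to the Besov space $\mathrm B^s_{2,\infty}(\mathbb R^d)$ if it is in $\ell^\infty$. The spaces $\mathrm H^s(\Omega)$ and $\mathrm B^s_{2,\infty}(\Omega)$ consist of the restrictions to $\Omega$, with the quotient norms. Comparing sequences gives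
\begin{equation}\label{eq:emb}
\mathrm H^s(\Omega)\subset\mathrm B^s_{2,\infty}(\Omega)\subset\mathrm H^{s'}(\Omega)\subset\mathrm B^{s'}_{2,\infty}(\Omega)\qquad(s'<s).
\end{equation}

\begin{theorem}[Classification]\label{thm:B}
Let $\Omega$ be a bounded Lipschitz domain and $\alpha\in(0,\frac12]$. Then \eqref{eq:P} holds if and only if $\nabla\psi_g\in\mathrm B^{2\alpha}_{2,\infty}(\Omega;\mathbb C^d)$ for all $g\in\mathrm L^2(\Omega)$. In particular, the validity of \eqref{eq:P} does not depend on $\mu$ or $\theta$.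
\end{theorem}

\begin{theorem}[Range of rates]\label{thm:C}
\mbox{}
\begin{enumerate}
\item[(i)] $(\mathrm P_{1/4})$ holds on every bounded Lipschitz domain.
\item[(ii)] There is a bounded $C^1$ domain on which \eqref{eq:P} fails for every $\alpha>\frac14$.
\item[(iii)] If $\Omega\subset\mathbb R^2$ is a bounded Lipschitz polygon with largest interior angle $\omega>\pi$, then there are $c,C>0$ with $c|\lambda|^{-\pi/(2\omega)}\le\|T_\lambda\|\le C|\lambda|^{-\pi/(2\omega)}$ for all $\lambda\in\mathrm S_\theta$, $|\lambda|\ge1$.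
\item[(iv)] On every bounded Lipschitz domain, $\liminf_{t\to+\infty}t^{1/2}\|T_t\|>0$. So the exponent $\frac12$ can never be improved.
\end{enumerate}
\end{theorem}

The best exponent valid on all bounded Lipschitz domains is thus $\frac14$. In each dimension this follows from (i) and Theorem~\ref{thm:A} with $G=\Sigma\cap B_1$, since $\beta/2\downarrow\frac14$ as $\omega\uparrow2\pi$. Part (ii) says more: a single domain excludes all larger exponents, and it has no corner.

The proof of Theorem~\ref{thm:A} is elementary and occupies Sections~\ref{sec:weak}--\ref{sec:corner}. It identifies the adjoint $T_t^*g$ with the error made in a best approximation of $\nabla\psi_g$ by $\mathrm H^1$ fields, and then shows that near a reentrant corner this approximation is expensive. Section~\ref{sec:spaces} collects tools from interpolation theory, Section~\ref{sec:class} proves Theorem~\ref{thm:B}, and Section~\ref{sec:rates} proves Theorem~\ref{thm:C}. Throughout, $\Omega$ is a bounded Lipschitz domain, $\lambda$ is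 a point of $\mathrm S_\theta$, and $t>0$ is a real value of the resolvent parameter.

\section{The weak problem}\label{sec:weak}

Let $D^{\mathrm s}v=\frac12(Dv+[Dv]^\top)$ and $D^{\mathrm a}v=\frac12(Dv-[Dv]^\top)$. Then $\mathcal Sv=(1+\mu)D^{\mathrm s}v+(1-\mu)D^{\mathrm a}v$, and symmetric matrices are orthogonal to antisymmetric ones, so
\begin{equation}\label{eq:split}
a(u,v)=(1+\mu)(D^{\mathrm s}u,D^{\mathrm s}v)+(1-\mu)(D^{\mathrm a}u,D^{\mathrm a}v).
\end{equation}
Hence $a$ is Hermitian on $\mathrm H^1(\Omega;\mathbb C^d)$, and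
\begin{equation}\label{eq:form}
0\le a(v,v)\le2\|Dv\|^2,\qquad \|\mathcal Sv\|^2\le2a(v,v),\qquad |a(u,v)|^2\le a(u,u)\,a(v,v).
\end{equation}

\begin{lemma}\label{lem:korn}
There is $\kappa>0$ with $\kappa\|v\|_{\mathrm H^1}^2\le a(v,v)+\|v\|^2$ for all $v\in\mathrm H^1(\Omega;\mathbb C^d)$.
\end{lemma}

\begin{proof}
If $|\mu|<1$, then \eqref{eq:split} gives $a(v,v)\ge(1-|\mu|)\|Dv\|^2$. If $\mu=1$, then $a(v,v)=2\|D^{\mathrm s}v\|^2$, and the claim is Korn's second inequality: on a bounded Lipschitz domain, $\|v\|_{\mathrm H^1}^2\le C(\|D^{\mathrm s}v\|^2+\|v\|^2)$ for all $v\in\mathrm H^1$.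
\end{proof}

The lemma is false for $\mu=-1$: the fields $v=e^{ikx_1}e_1$ have $D^{\mathrm a}v=0$, so $a(v,v)=0$, while $\|Dv\|=k\|v\|$.

The pressure is recovered from a right inverse of the divergence. No boundary condition is required of it, so the Newtonian potential suffices. Let $\Gamma$ be the fundamental solution of the Laplacian, $\Delta\Gamma=\delta$.

\begin{lemma}\label{lem:newton}
Let $K\subset\mathbb R^d$ be compact and $s\in\mathbb R$. There is $C$ such that for all $k\in\mathrm H^{s-1}(\mathbb R^d)$ supported in $K$ the field $\nabla(\Gamma*k)$ has divergence $k$ and agrees on $\Omega$ with a field of $\mathrm H^s(\mathbb R^d)$-norm at most $C\|k\|_{\mathrm H^{s-1}(\mathbb R^d)}$.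
\end{lemma}

\begin{proof}
Choose $\chi_0\in C_c^\infty(\mathbb R^d)$ equal to $1$ near $0$ and near $\overline\Omega-K$, and let $\Gamma_0=\chi_0\Gamma\in\mathrm L^1(\mathbb R^d)$. Then $\Gamma*k=\Gamma_0*k$ on $\Omega$. Further $\Delta\Gamma_0=\delta+\gamma_0$ with $\gamma_0\in C_c^\infty(\mathbb R^d)$, so both $\widehat{\Gamma_0}$ and $|\xi|^2\widehat{\Gamma_0}$ are bounded. Thus convolution with $\Gamma_0$ is bounded from $\mathrm H^{s-1}(\mathbb R^d)$ to $\mathrm H^{s+1}(\mathbb R^d)$.
\end{proof}

With $s=1$ and $k$ the extension of $g$ by zero we obtain a bounded operator $\mathcal R_0:\mathrm L^2(\Omega)\to\mathrm H^1(\Omega;\mathbb C^d)$ with $\operatorname{div}\mathcal R_0g=g$.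

Let $c_\theta=\cos(\theta/2)>0$. For $p,q\ge0$, taking the real part of $e^{-i(\arg\lambda)/2}(\lambda p+q)$ gives
\begin{equation}\label{eq:sector}
c_\theta(|\lambda|p+q)\le|\lambda p+q|\le|\lambda|p+q\qquad(\lambda\in\mathrm S_\theta).
\end{equation}

\begin{proposition}\label{prop:wellposed}
For $\lambda\in\mathrm S_\theta$ and $f\in\mathrm L^2_\sigma(\Omega)$, problem \eqref{eq:weak} has a unique solution $(u,\phi)$, the operator $T_\lambda$ is bounded, and
\begin{equation}\label{eq:energy}
|\lambda|\,\|u\|\le c_\theta^{-1}\|f\|,\qquad |\lambda|^{1/2}a(u,u)^{1/2}\le c_\theta^{-1}\|f\|.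
\end{equation}
\end{proposition}

\begin{proof}
By \eqref{eq:sector} and Lemma~\ref{lem:korn}, $|\lambda\|v\|^2+a(v,v)|\ge c_\theta\min(1,|\lambda|)\kappa\|v\|_{\mathrm H^1}^2$. The Lax--Milgram lemma gives a unique $u\in V_\sigma$ such that $\ell(v):=\lambda(u,v)+a(u,v)-(f,v)$ vanishes for $v\in V_\sigma$. For $v\in\mathrm H^1$ we have $v-\mathcal R_0\operatorname{div}v\in V_\sigma$, so $\ell(v)=\ell(\mathcal R_0\operatorname{div}v)$. Hence \eqref{eq:weak} holds if and only if $(\phi,g)=\ell(\mathcal R_0g)$ for all $g\in\mathrm L^2(\Omega)$, and the Riesz theorem gives exactly one such $\phi$, which depends boundedly on $f$. Testing with $u$ and using \eqref{eq:sector} yields $c_\theta(|\lambda|\|u\|^2+a(u,u))\le\|f\|\|u\|$. This gives the first bound in \eqref{eq:energy}, and inserting it on the right gives the second.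
\end{proof}

The problem is invariant under rigid motions $x\mapsto Ox+x_0$. Under $u\mapsto Ou(O^\top(\cdot-x_0))$ the matrix $Du$ becomes $O\,(Du)\,O^\top$, so \eqref{eq:split}, the divergence and all inner products are preserved, and $\|T_\lambda\|$ does not change.

\section{A dual minimization problem}\label{sec:dual}

To estimate $\|\phi\|$ we pair $\phi$ with $g\in\mathrm L^2(\Omega)$, that is, we test \eqref{eq:weak} with a field in
\[
\mathcal W_g=\{w\in\mathrm H^1(\Omega;\mathbb C^d):\operatorname{div}w=g\}=\mathcal R_0g+V_\sigma .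
\]
The freedom lies in the choice of $w$. A field $f\in\mathrm L^2$ is divergence-free if and only if $(f,\nabla h)=0$ for all $h\in C_c^\infty(\Omega)$, and $C_c^\infty(\Omega)$ is dense in $\mathrm H^1_0(\Omega)$. Therefore
\begin{equation}\label{eq:perp}
\mathrm L^2_\sigma(\Omega)=(\nabla\mathrm H^1_0(\Omega))^\perp .
\end{equation}
This is why the Dirichlet Laplacian governs a problem with Neumann conditions. For $w\in\mathcal W_g$ the difference $w-\nabla\psi_g$ lies in $\mathrm L^2_\sigma(\Omega)$, so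
\begin{equation}\label{eq:pyth}
\|w\|^2=\|\nabla\psi_g\|^2+\|w-\nabla\psi_g\|^2 .
\end{equation}
Since $\lambda u-f\in\mathrm L^2_\sigma(\Omega)$ is orthogonal to $\nabla\psi_g$, \eqref{eq:weak} gives $(\phi,g)=(\lambda u-f,w-\nabla\psi_g)+a(u,w)$. With \eqref{eq:form} and \eqref{eq:energy} we obtain
\begin{equation}\label{eq:upper}
|\lambda|^{1/2}|(\phi,g)|\le2c_\theta^{-1}\|f\|\big(|\lambda|^{1/2}\|w-\nabla\psi_g\|+a(w,w)^{1/2}\big)\qquad(w\in\mathcal W_g).
\end{equation}

\begin{example}\label{ex:H2}
Suppose that $\psi_g\in\mathrm H^2(\Omega)$ for all $g\in\mathrm L^2(\Omega)$. By the closed graph theorem, $\|D^2\psi_g\|\le C\|g\|$. The choice $w=\nabla\psi_g\in\mathcal W_g$ removes the first term in \eqref{eq:upper}, and $a(w,w)\le2C^2\|g\|^2$. Taking $g=\phi$ gives $(\mathrm P_{1/2})$.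
\end{example}

If $\nabla\psi_g\notin\mathrm H^1$, then \eqref{eq:upper} asks for a compromise between closeness to $\nabla\psi_g$ and smoothness. Its cost is measured by
\[
E_g(t)=\min_{w\in\mathcal W_g}\big\{t\|w-\nabla\psi_g\|^2+a(w,w)\big\}\qquad(t>0).
\]
By \eqref{eq:pyth} the functional equals $t\|w\|^2+a(w,w)-t\|\nabla\psi_g\|^2$, and by Lemma~\ref{lem:korn} the form $t(\cdot,\cdot)+a$ is an inner product on $\mathrm H^1$ equivalent to the usual one. So the minimizer $w_t$ is the point of the closed affine space $\mathcal W_g$ nearest to the origin for this inner product. It exists, is unique, and is orthogonal to the direction space $V_\sigma$: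
\begin{equation}\label{eq:EL}
t(w_t,v)+a(w_t,v)=0\qquad(v\in V_\sigma).
\end{equation}
Let $z_t=w_t-\nabla\psi_g\in\mathrm L^2_\sigma(\Omega)$ be the approximation error; we write $z_t(g)$ when needed.

Inequality \eqref{eq:upper} says that slow growth of $E_g$ forces fast decay of the pressure. A disproof needs the converse, and the next two lemmas supply it: $z_t$ represents the adjoint of $T_t$ exactly, and $\|z_t\|^2$ bounds the rate at which $E_g$ grows.

\begin{lemma}\label{lem:adjoint}
For $t>0$ and $g\in\mathrm L^2(\Omega)$ we have $T_t^*g=-z_t$. In particular, $\|z_t\|\le\|T_t\|\|g\|$.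
\end{lemma}

\begin{proof}
Let $(u,\phi)$ solve \eqref{eq:weak} for $\lambda=t$ and $f\in\mathrm L^2_\sigma(\Omega)$. Testing with $w_t$ gives $t(u,w_t)+a(u,w_t)-(\phi,g)=(f,w_t)$. The sum of the first two terms is the complex conjugate of the left side of \eqref{eq:EL} with $v=u$, because $t$ is real and $a$ is Hermitian; so it vanishes. By \eqref{eq:perp}, $(f,w_t)=(f,z_t)$. Hence $(T_tf,g)=-(f,z_t)$.
\end{proof}

\begin{lemma}\label{lem:slope}
The function $E_g$ is nondecreasing, and $E_g(t')\le E_g(t)+(t'-t)\|z_t\|^2$ for all $t,t'>0$.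
\end{lemma}

\begin{proof}
For each $w$ the functional is nondecreasing in $t$. For the inequality, use $w_t$ as a competitor in the definition of $E_g(t')$.
\end{proof}

\begin{corollary}\label{cor:growth}
Suppose that $t^\alpha\|T_t\|\le C_0$ for all $t\ge1$. Then for $g\in\mathrm L^2(\Omega)$ and $k\in\mathbb N$,
\begin{equation}\label{eq:dyadic}
E_g(2^k)\le E_g(1)+C_0^2\|g\|^2\sum_{j=0}^{k-1}2^{j(1-2\alpha)} .
\end{equation}
If $\alpha<\frac12$, there is $C_2$, depending on $g$, with $E_g(t)\le C_2t^{1-2\alpha}$ for all $t\ge1$.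
\end{corollary}

\begin{proof}
Lemmas~\ref{lem:adjoint} and~\ref{lem:slope} give $E_g(2^{j+1})-E_g(2^j)\le2^j\|z_{2^j}\|^2\le C_0^2\|g\|^22^{j(1-2\alpha)}$; sum over $j$. If $\alpha<\frac12$, the sum in \eqref{eq:dyadic} is at most $2^{k(1-2\alpha)}/(2^{1-2\alpha}-1)$. Given $t\ge1$, choose $k$ with $t<2^k\le2t$ and use $E_g(t)\le E_g(2^k)$.
\end{proof}

\begin{remark}
The function $E_g$ is bounded if and only if $\nabla\psi_g\in\mathrm H^1$. One direction is the choice $w=\nabla\psi_g$. Conversely, if $E_g$ is bounded, then $w_t\to\nabla\psi_g$ in $\mathrm L^2$ as $t\to\infty$, and $w_t$ is bounded in $\mathrm H^1$ by Lemma~\ref{lem:korn}, so the limit is in $\mathrm H^1$. By \eqref{eq:dyadic}, the estimate $(\mathrm P_{1/2})$ yields only $E_g(2^k)=O(k)$. This logarithmic margin corresponds to the appearance of $\mathrm B^1_{2,\infty}$, and not of $\mathrm H^1$, in Theorem~\ref{thm:B}.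
\end{remark}

\section{Reentrant corners}\label{sec:corner}

By Corollary~\ref{cor:growth}, it suffices to find one $g$ for which $E_g(t)$ grows like a positive power of $t$. We use the notation of Theorem~\ref{thm:A}.

\subsection{The singular function}
Let $s=r^\beta\sin(\beta\vartheta)=\operatorname{Im}(x_1+ix_2)^\beta$ on $\Sigma$. It is harmonic, and it vanishes on $\partial\Sigma$ because $\beta\omega=\pi$. For holomorphic $\Phi$ the Cauchy--Riemann equations give $|\nabla\operatorname{Im}\Phi|=|\Phi'|$ and $|D^2\operatorname{Im}\Phi|=\sqrt2|\Phi''|$, so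
\begin{equation}\label{eq:sing}
|\nabla s|=\beta r^{\beta-1},\qquad |D^2s|=\sqrt2\,\beta(1-\beta)r^{\beta-2}.
\end{equation}
Near $0$, $\nabla s$ is square integrable and $D^2s$ is not, since $0<\beta<1$. The next lemma quantifies this at one scale. Let $\Sigma_\rho=\Sigma\cap\{\rho<r<2\rho\}$. A field $W$ on $\Sigma_\rho$ either follows $\nabla s$, and then it must vary as $\nabla s$ does, or it stays away from $\nabla s$. The weight $\rho^{-2}$ makes the two costs scale alike.

\begin{lemma}\label{lem:scale}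
There is $c_0>0$ such that for all $\rho>0$ and $W\in\mathrm H^1(\Sigma_\rho;\mathbb C^2)$,
\[
\int_{\Sigma_\rho}\big(\rho^{-2}|W-\nabla s|^2+|DW|^2\big)\,dx\ge c_0\,\rho^{2\beta-2}.
\]
\end{lemma}

\begin{proof}
Let $c_0$ be the infimum of the left side for $\rho=1$. If $c_0=0$, there are $W_n\to\nabla s$ with $DW_n\to0$ in $\mathrm L^2(\Sigma_1)$, so $D^2s=0$ on $\Sigma_1$ in the sense of distributions, which contradicts \eqref{eq:sing}. For general $\rho$ put $\widetilde W(\tilde x)=\rho^{1-\beta}W(\rho\tilde x)$ on $\Sigma_1$. Since $\nabla s(\rho\tilde x)=\rho^{\beta-1}\nabla s(\tilde x)$, at $x=\rho\tilde x$ we have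
\[
\rho^{-2}|W-\nabla s|^2(x)=\rho^{2\beta-4}|\widetilde W-\nabla s|^2(\tilde x),\qquad |DW|^2(x)=\rho^{2\beta-4}|D\widetilde W|^2(\tilde x),
\]
and $dx=\rho^2\,d\tilde x$. So the integral is $\rho^{2\beta-2}$ times the integral for $\widetilde W$ and $\rho=1$.
\end{proof}

We now produce $g_*$ such that $\psi_{g_*}$ has the singularity $s$. Write points of $\Omega$ as $(x,y)$ with $x\in G$ and $y\in Q=(0,1)^{d-2}$. Let $\eta\in C_c^\infty(B_R)$ be radial with $\eta=1$ on $B_{R/2}$, and let $0\ne\zeta\in C_c^\infty(Q;\mathbb R)$. If $d=2$, drop $y$ and read $\zeta\equiv1$, $\|\zeta\|_{\mathrm L^2(Q)}=1$. Put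
\[
\psi_*(x,y)=\eta(x)s(x)\zeta(y),\qquad g_*=\Delta\psi_*=\zeta\,(2\nabla\eta\cdot\nabla s+s\Delta\eta)+\eta s\,\Delta\zeta ,
\]
with $\eta s$ extended by zero to $G\setminus B_R$. The function $\psi_*$ is smooth in $\Omega$, continuous on $\overline\Omega$, zero on $\partial\Omega$, and in $\mathrm H^1(\Omega)$ by \eqref{eq:sing}. Hence $\psi_*\in\mathrm H^1_0(\Omega)$: the truncations $(\psi_*-\varepsilon)^+-(-\psi_*-\varepsilon)^+$ have compact support in $\Omega$ and converge to $\psi_*$ in $\mathrm H^1$. Since $\nabla\eta=0$ near $0$, the function $g_*$ is bounded. Thus $\psi_*=\psi_{g_*}$, and $g_*\neq0$ because $\psi_*\ne0$.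

\subsection{The L-shaped domain with $\mu=0$}\label{sec:L}
Here the whole argument takes a few lines. We have $d=2$, $R=1$, $\beta=\frac23$, $a(w,w)=\|Dw\|^2$, and $\nabla\psi_*=\nabla s$ on $G\cap B_{1/2}$, with $|\nabla s|=\frac23r^{-1/3}$. Let $t\ge16$ and $\rho=t^{-1/2}\le\frac14$, so that $\Sigma_\rho\subset G\cap B_{1/2}$. For every $w\in\mathcal W_{g_*}$, Lemma~\ref{lem:scale} gives
\[
t\|w-\nabla\psi_*\|^2+\|Dw\|^2\ge\int_{\Sigma_\rho}\big(\rho^{-2}|w-\nabla s|^2+|Dw|^2\big)\,dx\ge c_0\rho^{-2/3}=c_0t^{1/3}.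
\]
So $E_{g_*}(2^k)\ge c_02^{k/3}$ for $k\ge4$. If $(\mathrm P_{1/2})$ held with constant $C_0$, then \eqref{eq:dyadic} would give $E_{g_*}(2^k)\le E_{g_*}(1)+kC_0^2\|g_*\|^2$, which is false for large $k$. In the same way, decay like $t^{-\alpha}$ with $\alpha<\frac12$ requires $1-2\alpha\ge\frac13$, that is, $\alpha\le\frac13=\beta/2$. The constraint $\operatorname{div}w=g_*$ has not been used in the lower bound.

\subsection{The general case}
Two things change. For $\mu\neq0$ the form $a$ controls $\|Dw\|^2$ only through Lemma~\ref{lem:korn}, a global inequality with the lower-order term $\|w\|^2$; this term is absorbed by means of \eqref{eq:pyth}. For $d\ge3$ we apply Lemma~\ref{lem:scale} in each slice $y=\mathrm{const}$.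

For $d\ge3$ we must also know that $G\times Q$ is a Lipschitz domain. A bounded open set $U$ has the uniform cone property if each point of $\partial U$ has a neighborhood $N$ and an open truncated cone $\mathcal K$ with vertex $0$ such that $p-q\in U$ for $p\in\overline U\cap N$ and $q\in\mathcal K$; for interior points this holds with any small cone. The property is equivalent to having a Lipschitz boundary \cite[Thm.~1.2.2.2]{Grisvard}. It passes to products: at a point of $\overline{U_1}\times\overline{U_2}$ take $N_1\times N_2$, and note that $\mathcal K_1\times\mathcal K_2$ is open and invariant under $q\mapsto\tau q$, $0<\tau\le1$, so it contains an open truncated cone. The interval $(0,1)$ has the property, hence so does $G\times Q$.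

\begin{lemma}\label{lem:lower}
Let $t_0=\max(2,16/R^2)$. There are $c_1>0$ and $C_1\ge0$ with $E_{g_*}(t)\ge c_1t^{1-\beta}-C_1$ for all $t\ge t_0$.
\end{lemma}

\begin{proof}
Let $t\ge t_0$, $\rho=t^{-1/2}$, $w\in\mathcal W_{g_*}$ and $z=w-\nabla\psi_*$. By Lemma~\ref{lem:korn} and \eqref{eq:pyth}, $a(w,w)\ge\kappa\|Dw\|^2-\|z\|^2-\|\nabla\psi_*\|^2$. Since $t-1\ge t/2$,
\[
t\|z\|^2+a(w,w)\ge\kappa'\big(t\|z\|^2+\|Dw\|^2\big)-\|\nabla\psi_*\|^2,\qquad\kappa'=\min(\tfrac12,\kappa).
\]
As $2\rho\le R/2$, the first two components of $\nabla\psi_*$ on $\Sigma_\rho\times Q$ are $\zeta(y)\nabla s(x)$. Let $w'=(w_1,w_2)$. For almost every $y$ we have $w'(\cdot,y)\in\mathrm H^1(\Sigma_\rho)$, and if $\zeta(y)\ne0$, Lemma~\ref{lem:scale} applied to $W=w'(\cdot,y)/\zeta(y)$ gives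
\[
\int_{\Sigma_\rho}\big(t|w'-\zeta\nabla s|^2+|D_xw'|^2\big)\,dx\ge c_0\,\zeta(y)^2t^{1-\beta}.
\]
If $\zeta(y)=0$ this is trivial. Integrating over $Q$ gives $t\|z\|^2+\|Dw\|^2\ge c_0\|\zeta\|_{\mathrm L^2(Q)}^2t^{1-\beta}$, so the claim holds with $c_1=\kappa'c_0\|\zeta\|^2_{\mathrm L^2(Q)}$ and $C_1=\|\nabla\psi_*\|^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $\sup_{t\ge1}t^\alpha\|T_t\|<\infty$ for some $\alpha>\beta/2$. The supremum stays finite when $\alpha$ is decreased, and $\beta<1$, so we may assume $\beta/2<\alpha<\frac12$. Corollary~\ref{cor:growth} and Lemma~\ref{lem:lower} give $c_1t^{1-\beta}-C_1\le C_2t^{1-2\alpha}$ for $t\ge t_0$. This is impossible for large $t$, because $1-\beta>1-2\alpha>0$. Finally $\frac12>\beta/2$ and $[1,\infty)\subset\mathrm S_\theta$, so $(\mathrm P_{1/2})$ fails.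
\end{proof}

The hypothesis $\omega>\pi$ enters as $\beta<1$. For $\omega=\pi$ the function $s$ is linear and $c_0=0$; for $\omega<\pi$ the bound $t^{1-\beta}$ decays and contradicts nothing.

\section{Interpolation tools}\label{sec:spaces}

The quantity $E_g(t)$ splits $\nabla\psi_g$ into a small part and a smooth part. Real interpolation spaces are defined by such splittings, and Theorem~\ref{thm:B} comes from identifying the right one.

\subsection{General facts}
Let $(Y_0,Y_1)$ be a couple of Banach spaces, both embedded in a common Hausdorff topological vector space, and let $0<\tau<1$. Put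
\[
K(\rho,x)=\inf\{\|x_0\|_{Y_0}+\rho\|x_1\|_{Y_1}:x=x_0+x_1,\ x_i\in Y_i\}\qquad(\rho>0).
\]
The real interpolation space $(Y_0,Y_1)_{\tau,\infty}$ consists of all $x\in Y_0+Y_1$ with $\sup_{\rho>0}\rho^{-\tau}K(\rho,x)<\infty$. The complex interpolation space is denoted by $[Y_0,Y_1]_\tau$; it equals $[Y_1,Y_0]_{1-\tau}$. For both methods, a linear map that is bounded $Y_i\to Z_i$ for $i=0,1$ is bounded between the interpolation spaces. This implies the \emph{retract principle}: if $P:Y_i\to Z_i$ and $J:Z_i\to Y_i$ are bounded and $PJ=I$, then each interpolation space of $(Z_0,Z_1)$ is the image under $P$ of the corresponding space of $(Y_0,Y_1)$. On $\mathbb R^d$, for $s_0\ne s_1$ and $s=(1-\tau)s_0+\tau s_1$, the complex method applied to $(\mathrm H^{s_0},\mathrm H^{s_1})$ gives $\mathrm H^s$, and the real method gives $\mathrm B^s_{2,\infty}$. We also use the following facts.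
\begin{enumerate}
\item[(I1)] \emph{Duality} \cite[Cor.~4.5.2]{BL}. If $Y_0\cap Y_1$ is dense in $Y_0$ and in $Y_1$, and one of the two spaces is reflexive, then $[Y_0,Y_1]_\tau^*=[Y_0^*,Y_1^*]_\tau$.
\item[(I2)] \emph{Stability of isomorphisms} (Shneiberg \cite{Shneiberg}; see also \cite{KM}). If $L$ is bounded $Y_i\to Z_i$ for $i=0,1$, then the set of $\tau\in(0,1)$ for which $L:[Y_0,Y_1]_\tau\to[Z_0,Z_1]_\tau$ is an isomorphism is open.
\item[(I3)] \emph{Powers of a self-adjoint operator} \cite[\S\S1.10, 1.14, 1.18]{Triebel}. Let $\Lambda\ge1$ be self-adjoint on a Hilbert space $X$, let $X^s=D(\Lambda^{s/2})$ with norm $\|\Lambda^{s/2}x\|$, and let $0<\alpha<1$. Then $x\in(X,D(\Lambda))_{\alpha,\infty}$ if and only if $\sup_{\sigma>0}\sigma^\alpha\|\Lambda(\sigma+\Lambda)^{-1}x\|<\infty$. For $0\le s_0<s_1\le2$ and $s=(1-\tau)s_0+\tau s_1$ we have $[X^{s_0},X^{s_1}]_\tau=X^s$ and $(X^{s_0},X^{s_1})_{\tau,\infty}=(X,D(\Lambda))_{s/2,\infty}$.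
\end{enumerate}

\subsection{Sobolev spaces on a Lipschitz domain}
By definition of the restriction spaces, $\partial_j:\mathrm H^s(\Omega)\to\mathrm H^{s-1}(\Omega)$ is bounded for all $s\in\mathbb R$. The next three facts use that $\Omega$ is Lipschitz.
\begin{enumerate}
\item[(S1)] \emph{Intrinsic description.} For $s=k+\sigma$ with $k\in\{0,1,2,\dots\}$ and $0\le\sigma<1$, the space $\mathrm H^s(\Omega)$ consists of the functions whose derivatives up to order $k$ are in $\mathrm L^2(\Omega)$ and, if $\sigma>0$, whose derivatives $h$ of order $k$ satisfy $\iint_{\Omega\times\Omega}|h(x)-h(y)|^2|x-y|^{-d-2\sigma}\,dx\,dy<\infty$. So $\mathrm H^1(\Omega)$ and $\mathrm H^2(\Omega)$ are the usual spaces, and for $0<s<1$ a function $\psi\in\mathrm H^1(\Omega)$ with $\nabla\psi\in\mathrm H^s(\Omega)$ lies in $\mathrm H^{1+s}(\Omega)$.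
\item[(S2)] \emph{Universal extension} (Rychkov \cite{Rychkov}). There is one linear extension operator $\mathcal E$ that is bounded $\mathrm H^s(\Omega)\to\mathrm H^s(\mathbb R^d)$ for all $s\in\mathbb R$. By the retract principle, with $P$ the restriction and $J=\mathcal E$,
\[
[\mathrm H^{s_0}(\Omega),\mathrm H^{s_1}(\Omega)]_\tau=\mathrm H^s(\Omega),\qquad(\mathrm H^{s_0}(\Omega),\mathrm H^{s_1}(\Omega))_{\tau,\infty}=\mathrm B^s_{2,\infty}(\Omega).
\]
\item[(S3)] \emph{Extension by zero} is bounded $\mathrm H^\varepsilon(\Omega)\to\mathrm H^\varepsilon(\mathbb R^d)$ for $0\le\varepsilon<\frac12$ \cite[Cor.~1.4.4.5]{Grisvard}. Consequently $|(h,k)|\le C\|h\|_{\mathrm H^{-\varepsilon}(\Omega)}\|k\|_{\mathrm H^\varepsilon(\Omega)}$ for $h\in\mathrm L^2(\Omega)$ and $k\in\mathrm H^\varepsilon(\Omega)$, since $(h,k)$ is the pairing on $\mathbb R^d$ of $\mathcal Eh$ with the zero extension of $k$.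
\end{enumerate}

Let $\mathrm H^s_\sigma=\{v\in\mathrm H^s(\Omega;\mathbb C^d):\operatorname{div}v=0\}$, so that $\mathrm H^0_\sigma=\mathrm L^2_\sigma(\Omega)$ and $\mathrm H^1_\sigma=V_\sigma$. To interpolate these subspaces by the retract principle we need one projection onto them that is bounded on the whole scale. It exists because $\mathrm H^s_\sigma$ carries no boundary condition.

\begin{lemma}\label{lem:solenoidal}
For $0\le s_0<s_1\le2$, $0<\tau<1$ and $s=(1-\tau)s_0+\tau s_1$,
\[
[\mathrm H^{s_0}_\sigma,\mathrm H^{s_1}_\sigma]_\tau=\mathrm H^s_\sigma,\qquad(\mathrm H^{s_0}_\sigma,\mathrm H^{s_1}_\sigma)_{\tau,\infty}=\mathrm B^s_{2,\infty}(\Omega;\mathbb C^d)\cap\mathrm L^2_\sigma(\Omega),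
\]
and $\mathrm H^{s_1}_\sigma$ is dense in $\mathrm H^{s_0}_\sigma$.
\end{lemma}

\begin{proof}
Let $\chi\in C_c^\infty(\mathbb R^d)$ equal $1$ near $\overline\Omega$ and put $\mathcal Rh=\nabla(\Gamma*(\chi\mathcal Eh))|_\Omega$. By (S2) and Lemma~\ref{lem:newton}, $\mathcal R:\mathrm H^{s-1}(\Omega)\to\mathrm H^s(\Omega;\mathbb C^d)$ is bounded for $0\le s\le2$, and $\operatorname{div}\mathcal Rh=h$. So $\mathcal P=I-\mathcal R\operatorname{div}$ is bounded on each $\mathrm H^s(\Omega;\mathbb C^d)$, $\operatorname{div}\mathcal Pv=0$, and $\mathcal Pv=v$ if $\operatorname{div}v=0$. The retract principle with $P=\mathcal P$ and $J$ the inclusion identifies the two interpolation spaces with $\mathcal P\mathrm H^s$ and $\mathcal P\mathrm B^s_{2,\infty}$. The operator $\mathcal P$ is bounded on both $\mathrm H^s$ and $\mathrm B^s_{2,\infty}$ by interpolation, so these images are the divergence-free subspaces. Finally $\mathrm H^{s_1}(\Omega)$ is dense in $\mathrm H^{s_0}(\Omega)$, as on $\mathbb R^d$, and applying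 $\mathcal P$ gives the last claim.
\end{proof}

\section{The Stokes operator and the classification}\label{sec:class}

\subsection{Reduction to real $t\ge1$}
Let $b(u,v)=a(u,v)+(u,v)$. The form $a$ with domain $V_\sigma$ is nonnegative and Hermitian, densely defined in $\mathrm L^2_\sigma(\Omega)$ by Lemma~\ref{lem:solenoidal}, and closed, since $b$ is equivalent to the $\mathrm H^1$ inner product by Lemma~\ref{lem:korn}. Let $A\ge0$ be the associated self-adjoint operator: $u\in D(A)$ and $Au=h$ if and only if $u\in V_\sigma$, $h\in\mathrm L^2_\sigma(\Omega)$ and $a(u,v)=(h,v)$ for all $v\in V_\sigma$. Put $\Lambda=1+A$ and $X^s=D(\Lambda^{s/2})$. The representation theorem for closed forms gives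
\begin{equation}\label{eq:root}
X^1=\mathrm H^1_\sigma,\qquad b(u,v)=(\Lambda^{1/2}u,\Lambda^{1/2}v)\quad(u,v\in\mathrm H^1_\sigma).
\end{equation}
Testing \eqref{eq:weak} with $V_\sigma$ shows $u=(\lambda+A)^{-1}f$. If $(u,\phi)$ solves \eqref{eq:weak} for $(\lambda,f)$, then it solves \eqref{eq:weak} for $(\nu,f+(\nu-\lambda)u)$, and $f+(\nu-\lambda)u=(\nu+A)u$. Hence
\begin{equation}\label{eq:res}
T_\lambda=T_\nu\,(\nu+A)(\lambda+A)^{-1}\qquad(\lambda,\nu\in\mathrm S_\theta).
\end{equation}
By the spectral theorem, the norm of $(\nu+A)(\lambda+A)^{-1}$ is the supremum of $|\nu+x|/|\lambda+x|$ over the spectrum of $A$.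

\begin{lemma}\label{lem:real}
For $\lambda\in\mathrm S_\theta$,
\begin{equation}\label{eq:compare}
\|T_{|\lambda|}\|\le\|T_\lambda\|\le c_\theta^{-1}\|T_{|\lambda|}\| .
\end{equation}
For $\alpha\ge0$, \eqref{eq:P} holds if and only if $\sup_{t\ge1}t^\alpha\|T_t\|<\infty$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:res} to the pairs $(|\lambda|,\lambda)$ and $(\lambda,|\lambda|)$, and use \eqref{eq:sector} with $p=1$, $q=x\ge0$. This gives \eqref{eq:compare}, and it remains to bound $\|T_\lambda\|$ for $|\lambda|\le1$. The difficulty is that $A$ has a kernel (it contains the constant fields), on which $\Lambda(\lambda+A)^{-1}$ blows up as $\lambda\to0$. But the kernel produces no pressure. If $f\in\ker A$, then $a(f,f)=0$, so $a(f,v)=0$ for all $v\in\mathrm H^1$ by \eqref{eq:form}; thus $(u,\phi)=(f,0)$ solves \eqref{eq:weak} for $\lambda=1$, and $T_1f=0$. With $\Pi$ the orthogonal projection onto $(\ker A)^\perp$, \eqref{eq:res} gives $T_\lambda=T_1\Pi\Lambda(\lambda+A)^{-1}$. Since $\mathrm H^1(\Omega)$ embeds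 compactly into $\mathrm L^2(\Omega)$, the operator $A$ has compact resolvent, so $A\ge\delta_0>0$ on $(\ker A)^\perp$. For $x\ge\delta_0$, \eqref{eq:sector} gives $(1+x)/|\lambda+x|\le(1+x)/(c_\theta x)\le(1+\delta_0)/(c_\theta\delta_0)$, uniformly in $\lambda$.
\end{proof}

\subsection{Reduction to an interpolation space}

\begin{lemma}\label{lem:interp}
Let $0<\alpha<1$. Then \eqref{eq:P} holds if and only if $z_1(g)\in(\mathrm L^2_\sigma,D(\Lambda))_{\alpha,\infty}$ for all $g\in\mathrm L^2(\Omega)$.
\end{lemma}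

\begin{proof}
By \eqref{eq:res}, $T_t=T_1\Lambda(t+A)^{-1}$. The second factor is bounded and self-adjoint, so Lemma~\ref{lem:adjoint} gives $T_t^*g=-\Lambda(\sigma+\Lambda)^{-1}z_1(g)$ with $\sigma=t-1$. By Lemma~\ref{lem:real}, the identity $\|T_t\|=\|T_t^*\|$ and the uniform boundedness principle, \eqref{eq:P} holds if and only if
\[
\sup_{\sigma\ge0}\,(1+\sigma)^\alpha\|\Lambda(\sigma+\Lambda)^{-1}z_1(g)\|<\infty\qquad\text{for every }g .
\]
For $\sigma\le1$ the norm is at most $\|z_1(g)\|$, and for $\sigma\ge1$ we have $\sigma\le1+\sigma\le2\sigma$. So the weight $(1+\sigma)^\alpha$ may be replaced by $\sigma^\alpha$, and (I3) applies.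
\end{proof}

\subsection{Identification of the space}
The domain $D(\Lambda)$ encodes the boundary condition and is not explicit, but $X^0=\mathrm L^2_\sigma$ and $X^1=\mathrm H^1_\sigma$ are. By (I3) and Lemma~\ref{lem:solenoidal},
\begin{equation}\label{eq:low}
X^s=[X^0,X^1]_s=\mathrm H^s_\sigma\qquad(0\le s\le1).
\end{equation}
This is enough for $\alpha<\frac12$. The exponent $\alpha=\frac12$ of the original question sits at the end $s=1$ of this range, and a real interpolation space of order $1$ requires one space $X^s$ with $s>1$. We reach slightly beyond $s=1$ by perturbation: $b$ defines an isomorphism at $s=1$, by (S3) it acts on the neighboring spaces without boundary terms, and (I2) keeps it invertible there.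

\begin{lemma}\label{lem:eps}
There is $\varepsilon\in(0,\frac12)$ with $X^{1+\varepsilon}=\mathrm H^{1+\varepsilon}_\sigma$, with equivalent norms.
\end{lemma}

\begin{proof}
Let $0\le\varepsilon<\frac12$, $u\in\mathrm H^{1+\varepsilon}_\sigma$ and $v\in\mathrm H^1_\sigma$. The form $a(u,v)$ is a linear combination of terms $(\partial_ju_i,\partial_lv_k)$, with $\|\partial_ju_i\|_{\mathrm H^\varepsilon}\le C\|u\|_{\mathrm H^{1+\varepsilon}}$ and $\|\partial_lv_k\|_{\mathrm H^{-\varepsilon}}\le C\|v\|_{\mathrm H^{1-\varepsilon}}$. By (S3), and because $b$ is Hermitian,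
\begin{equation}\label{eq:bound}
|b(u,v)|=|b(v,u)|\le C\|u\|_{\mathrm H^{1+\varepsilon}}\|v\|_{\mathrm H^{1-\varepsilon}} .
\end{equation}
Fix $\delta\in(0,\frac12)$, let ${}^*$ denote antiduals, and put
\[
Y_0=\mathrm H^{1-\delta}_\sigma,\quad Y_1=\mathrm H^{1+\delta}_\sigma,\quad Z_0=(\mathrm H^{1+\delta}_\sigma)^*,\quad Z_1=(\mathrm H^{1-\delta}_\sigma)^* ,
\]
where $Z_1\subset Z_0$ by density. By \eqref{eq:bound} with $\varepsilon=\delta$, the map $u\mapsto b(u,\cdot)$ on $\mathrm H^1_\sigma$ extends by density to a bounded operator $\mathcal A:Y_0\to Z_0$, and $\mathcal A$ maps $Y_1$ boundedly to $Z_1$. For $\tau\in(0,1)$ and $\varepsilon=(2\tau-1)\delta$, Lemma~\ref{lem:solenoidal} and (I1), which holds equally for antiduals, give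
\[
[Y_0,Y_1]_\tau=\mathrm H^{1+\varepsilon}_\sigma,\qquad[Z_0,Z_1]_\tau=([Y_1,Y_0]_\tau)^*=(\mathrm H^{1-\varepsilon}_\sigma)^* .
\]
At $\tau=\frac12$, $\mathcal A:\mathrm H^1_\sigma\to(\mathrm H^1_\sigma)^*$ is the Riesz isomorphism of the inner product $b$. By (I2), $\mathcal A:\mathrm H^{1+\varepsilon}_\sigma\to(\mathrm H^{1-\varepsilon}_\sigma)^*$ is an isomorphism for some $\varepsilon\in(0,\delta)$, which we fix.

Let $u\in X^{1+\varepsilon}$. For $v\in\mathrm H^1_\sigma$, \eqref{eq:root} and \eqref{eq:low} give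
\[
|b(u,v)|=|(\Lambda^{(1+\varepsilon)/2}u,\Lambda^{(1-\varepsilon)/2}v)|\le C\|u\|_{X^{1+\varepsilon}}\|v\|_{\mathrm H^{1-\varepsilon}} .
\]
So $b(u,\cdot)$ extends to an element of $(\mathrm H^{1-\varepsilon}_\sigma)^*$, which equals $\mathcal A\tilde u$ for some $\tilde u\in\mathrm H^{1+\varepsilon}_\sigma$ with $\|\tilde u\|_{\mathrm H^{1+\varepsilon}}\le C\|u\|_{X^{1+\varepsilon}}$. Then $b(u-\tilde u,\cdot)=0$ on $\mathrm H^1_\sigma$, hence $u=\tilde u$.

Conversely, let $u\in\mathrm H^{1+\varepsilon}_\sigma$. For $y\in X^\varepsilon$ put $v=\Lambda^{-(1-\varepsilon)/2}y\in X^1$, so that $\Lambda^{1/2}v=\Lambda^{\varepsilon/2}y$ and $\|v\|_{X^{1-\varepsilon}}=\|y\|$. By \eqref{eq:root}, \eqref{eq:bound} and \eqref{eq:low},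
\[
|(\Lambda^{1/2}u,\Lambda^{\varepsilon/2}y)|=|b(u,v)|\le C\|u\|_{\mathrm H^{1+\varepsilon}}\|y\| .
\]
Thus $\Lambda^{1/2}u$ lies in the domain of $(\Lambda^{\varepsilon/2})^*=\Lambda^{\varepsilon/2}$, that is, $u\in X^{1+\varepsilon}$, and $\|u\|_{X^{1+\varepsilon}}\le C\|u\|_{\mathrm H^{1+\varepsilon}}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We claim that $(\mathrm L^2_\sigma,D(\Lambda))_{\alpha,\infty}=\mathrm B^{2\alpha}_{2,\infty}\cap\mathrm L^2_\sigma$ for $0<\alpha\le\frac12$. If $\alpha<\frac12$, then by (I3) the left side is $(X^0,X^1)_{2\alpha,\infty}=(\mathrm H^0_\sigma,\mathrm H^1_\sigma)_{2\alpha,\infty}$. If $\alpha=\frac12$, then by (I3), \eqref{eq:low} and Lemma~\ref{lem:eps} it is $(X^{1-\varepsilon},X^{1+\varepsilon})_{1/2,\infty}=(\mathrm H^{1-\varepsilon}_\sigma,\mathrm H^{1+\varepsilon}_\sigma)_{1/2,\infty}$. In both cases Lemma~\ref{lem:solenoidal} proves the claim.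

By Lemma~\ref{lem:interp}, \eqref{eq:P} holds if and only if $z_1(g)\in\mathrm B^{2\alpha}_{2,\infty}$ for all $g$. Now $z_1(g)=w_1-\nabla\psi_g$, and $w_1\in\mathrm H^1\subset\mathrm B^{2\alpha}_{2,\infty}$ by \eqref{eq:emb}, because $2\alpha\le1$. So $z_1(g)\in\mathrm B^{2\alpha}_{2,\infty}$ if and only if $\nabla\psi_g\in\mathrm B^{2\alpha}_{2,\infty}$. This condition involves neither $\mu$ nor $\theta$.
\end{proof}

\section{The range of rates}\label{sec:rates}

\subsection{The exponent $\frac14$}

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(i) and (ii)]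
By Jerison and Kenig \cite{JK}, $\psi_g\in\mathrm H^{3/2}(\Omega)$ for all $g\in\mathrm L^2(\Omega)$ on every bounded Lipschitz domain. So $\nabla\psi_g\in\mathrm H^{1/2}\subset\mathrm B^{1/2}_{2,\infty}$, and Theorem~\ref{thm:B} with $\alpha=\frac14$ gives (i).

Costabel \cite{Costabel} constructs a bounded $C^1$ domain $\Omega$ and $g\in C^\infty(\overline\Omega)$ with $\psi_g\notin\mathrm H^{3/2+\varepsilon}(\Omega)$ for every $\varepsilon>0$. Suppose that \eqref{eq:P} holds on $\Omega$ for some $\alpha>\frac14$. By Lemma~\ref{lem:real} we may decrease $\alpha$ and assume $\alpha\le\frac12$. By Theorem~\ref{thm:B} and \eqref{eq:emb}, $\nabla\psi_g\in\mathrm H^s$ for $\frac12<s<2\alpha$, and (S1) gives $\psi_g\in\mathrm H^{1+s}$ with $1+s>\frac32$, a contradiction.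
\end{proof}

\subsection{Polygons}

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(iii)]
Let $\beta=\pi/\omega$.

\emph{Upper bound.} Let $\omega_j$ be the interior angles larger than $\pi$ and $\beta_j=\pi/\omega_j\in[\beta,1)$. Let $s_j=\eta_jr_j^{\beta_j}\sin(\beta_j\vartheta_j)$ be the cut-off singular function of Section~\ref{sec:corner} in polar coordinates at the $j$-th such corner. By \cite[\S4.4]{Grisvard}, every $\psi_g$ is the sum of an $\mathrm H^2$ function and a linear combination of the $s_j$. By Theorem~\ref{thm:B} with $\alpha=\beta/2$ and \eqref{eq:emb}, it suffices to show that $h=\nabla s_j$ lies in $\mathrm B^{\beta_j}_{2,\infty}=(\mathrm L^2,\mathrm H^1)_{\beta_j,\infty}$, where the equality is (S2).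

Place the corner at $0$ and write $r=r_j$. By \eqref{eq:sing}, $|h|\le Cr^{\beta_j-1}$ and $|Dh|\le Cr^{\beta_j-2}$ on $\Omega$; the terms with derivatives of $\eta_j$ are bounded and supported where $r$ is bounded above and below. To bound $K(\rho,h)$ for $0<\rho<1$, we cut out the singularity at scale $\rho$. Let $\chi\in C_c^\infty(B_1)$ with $0\le\chi\le1$ and $\chi=1$ on $B_{1/2}$, and put $h_\rho=(1-\chi(\cdot/\rho))h$. Then $h-h_\rho$ vanishes for $r\ge\rho$, $h_\rho$ vanishes for $r\le\rho/2$, and $|Dh_\rho|\le Cr^{\beta_j-2}$, since $\rho^{-1}\le r^{-1}$ on the support of $\nabla\chi(\cdot/\rho)$. Hence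
\[
\|h-h_\rho\|^2\le C\int_0^\rho r^{2\beta_j-1}\,dr=C'\rho^{2\beta_j},\qquad\|Dh_\rho\|^2\le C\int_{\rho/2}^\infty r^{2\beta_j-3}\,dr=C''\rho^{2\beta_j-2},
\]
and $\|h_\rho\|\le\|h\|$. So $K(\rho,h)\le\|h-h_\rho\|+\rho\|h_\rho\|_{\mathrm H^1}\le C\rho^{\beta_j}$ for $\rho<1$, while $K(\rho,h)\le\|h\|$ for $\rho\ge1$. This proves $(\mathrm P_{\beta/2})$.

\emph{Lower bound.} Theorem~\ref{thm:A} only excludes faster rates. To bound $\|T_t\|$ below at every $t$, we show that $E_{g_*}$ increases by a definite amount on each interval $[t,Mt]$; this uses the upper bound just proved. After a rigid motion, $\Omega$ satisfies the hypothesis of Theorem~\ref{thm:A} at a corner of angle $\omega$. Let $g_*$, $t_0$, $c_1$, $C_1$ be as in Lemma~\ref{lem:lower}. Corollary~\ref{cor:growth} with $\alpha=\beta/2$ gives $E_{g_*}(t)\le C_2t^{1-\beta}$ for $t\ge1$. Choose $M>1$ with $c_1M^{1-\beta}\ge C_1+C_2+1$. For $t\ge t_0$ we have $t^{1-\beta}\ge1$, so Lemmas~\ref{lem:lower} and~\ref{lem:slope} give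
\[
t^{1-\beta}\le(c_1M^{1-\beta}-C_1-C_2)\,t^{1-\beta}\le E_{g_*}(Mt)-E_{g_*}(t)\le(M-1)\,t\,\|z_t\|^2 .
\]
By Lemma~\ref{lem:adjoint}, $\|T_t\|\ge\|z_t\|/\|g_*\|\ge ct^{-\beta/2}$ for $t\ge t_0$. In particular $T_{t_0}\neq0$, so $T_1\ne0$ by \eqref{eq:res}. For $1\le t\le t_0$, the identity $T_1=T_t(t+A)\Lambda^{-1}$ and $(t+x)/(1+x)\le t$ give $\|T_t\|\ge\|T_1\|/t_0\ge(\|T_1\|/t_0)\,t^{-\beta/2}$. The lower bound thus holds for all $t\ge1$, and \eqref{eq:compare} extends it to $\lambda\in\mathrm S_\theta$, $|\lambda|\ge1$.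
\end{proof}

\subsection{The exponent $\frac12$ cannot be improved}
At the length scale $t^{-1/2}$, a Lipschitz domain looks like a half-space near a point where its boundary is differentiable, and $t^{1/2}\|T_t\|$ is the norm of the pressure operator of the rescaled problem with $\lambda=1$. If this norm tended to zero, the half-space problem would have solutions without pressure. We show first that this is impossible for a suitable right-hand side. Without the pressure the system is overdetermined: after a tangential Fourier transform, the normal component of $u$ solves a second-order equation, decays at infinity, and has vanishing Cauchy data at the boundary.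

Let $\mathbb R^d_+=\{x_d>0\}$. Fix $0\le\chi\in C_c^\infty(\mathbb R^d_+)$, $\chi\not\equiv0$, and put $F=\partial_1\chi\,e_d-\partial_d\chi\,e_1$. Then $F\in C_c^\infty(\mathbb R^d_+;\mathbb R^d)$ and $\operatorname{div}F=0$.

\begin{lemma}\label{lem:half}
There is no $u\in\mathrm L^2(\mathbb R^d_+;\mathbb C^d)$ such that $\operatorname{div}u=0$, the distribution $S=\mathcal Su$ lies in $\mathrm L^2(\mathbb R^d_+)$, and
\begin{equation}\label{eq:half}
\int_{\mathbb R^d_+}\Big(u\cdot\overline v+\sum_{i,j}S_{ij}\overline{\partial_jv_i}-F\cdot\overline v\Big)\,dx=0\qquad\text{for all }v\in C_c^\infty(\mathbb R^d;\mathbb C^d).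
\end{equation}
\end{lemma}

\begin{proof}
Suppose that such a $u$ exists.

\emph{Step 1: $u\in\mathrm H^1(\mathbb R^d_+)$.} If $\mu<1$, then $D^{\mathrm s}u$ and $D^{\mathrm a}u$ are multiples of the symmetric and antisymmetric parts of $S$. Let $\mu=1$, so that only $D^{\mathrm s}u\in\mathrm L^2$ is known. Summing Korn's second inequality over unit cubes that tile $\mathbb R^d_+$, all with the same constant, gives $\|v\|_{\mathrm H^1}^2\le C(\|D^{\mathrm s}v\|^2+\|v\|^2)$ for $v\in\mathrm H^1(\mathbb R^d_+)$. Let $u_\delta$ be the convolution of $u(\cdot+2\delta e_d)$ with a standard mollifier supported in the ball of radius $\delta$, restricted to $\mathbb R^d_+$. Then $u_\delta\in\mathrm H^1(\mathbb R^d_+)$, $\|u_\delta\|\le\|u\|$, $\|D^{\mathrm s}u_\delta\|\le\|D^{\mathrm s}u\|$, and $u_\delta\to u$ in $\mathrm L^2$. So $u_\delta$ is bounded in $\mathrm H^1$, and $u\in\mathrm H^1(\mathbb R^d_+)$.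

\emph{Step 2: Fourier transform.} Let $\hat{\ }$ be the Fourier transform in $x'=(x_1,\dots,x_{d-1})$, with dual variable $\xi$, let $'$ denote $\partial_d$, and let $j$ range over $1,\dots,d-1$. For almost every $\xi$ we have $\hat u(\xi,\cdot)\in\mathrm H^1(0,\infty)$ and
\[
\hat S_{jd}=\hat u_j'+\mu i\xi_j\hat u_d,\quad\hat S_{dj}=i\xi_j\hat u_d+\mu\hat u_j',\quad\hat S_{dd}=(1+\mu)\hat u_d',\quad\sum_ji\xi_j\hat u_j+\hat u_d'=0 .
\]
By density, \eqref{eq:half} holds for $v\in\mathrm H^1(\mathbb R^d_+)$. Take $\hat v(\xi,x_d)=\varphi(\xi)p(x_d)e_l$ with $\varphi\in C_c^\infty(\mathbb R^{d-1})$, $p\in\mathrm H^1(0,\infty)$ and $1\le l\le d$. By Plancherel's theorem, $\int\overline\varphi\,I_{p,l}\,d\xi=0$, where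
\[
I_{p,l}(\xi)=\int_0^\infty\big(q_l\,\overline p+\hat S_{ld}\,\overline{p'}\big)\,dx_d,\qquad q_l=\hat u_l-\sum_ji\xi_j\hat S_{lj}-\hat F_l .
\]
As $\varphi$ is arbitrary, $I_{p,l}=0$ almost everywhere. Letting $p$ run through a countable dense set, we find that for almost every $\xi$, $I_{p,l}(\xi)=0$ for all $p\in\mathrm H^1(0,\infty)$ and all $l$. Fix such a $\xi$. Test functions $p\in C_c^\infty(0,\infty)$ give $\hat S_{ld}'=q_l\in\mathrm L^2(0,\infty)$, and then an integration by parts with $p(0)\ne0$ gives $\hat S_{ld}(\xi,0)=0$. From the formulas for $\hat S_{jd}$ and $\hat S_{dd}$ and from $\mu>-1$ we get $\hat u(\xi,\cdot)\in\mathrm H^2(0,\infty)$ and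
\begin{equation}\label{eq:bc}
\hat u_j'(\xi,0)=-\mu i\xi_j\hat u_d(\xi,0),\qquad\hat u_d'(\xi,0)=0 .
\end{equation}

\emph{Step 3: the normal component.} Let $m=\sqrt{1+|\xi|^2}$. Differentiating the divergence condition gives $\sum_ji\xi_j\hat u_j'=-\hat u_d''$. Hence $\hat S_{dd}'=q_d$ reads
\[
(1+\mu)\hat u_d''=\hat u_d+|\xi|^2\hat u_d-\mu\sum_ji\xi_j\hat u_j'-\hat F_d=m^2\hat u_d+\mu\hat u_d''-\hat F_d ,
\]
that is, $m^2\hat u_d-\hat u_d''=\hat F_d$. Eliminating $\hat u_d''$, we get $\sum_ji\xi_j\hat u_j'+m^2\hat u_d-\hat F_d=0$, an identity between functions that are continuous on $[0,\infty)$. At $x_d=0$ we have $\hat F_d=0$, and \eqref{eq:bc} gives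
\[
0=\mu|\xi|^2\hat u_d(\xi,0)+m^2\hat u_d(\xi,0)=\big(1+(1+\mu)|\xi|^2\big)\hat u_d(\xi,0).
\]
So $\hat u_d(\xi,0)=0$. Two integrations by parts now yield
\[
\int_0^\infty\hat F_d\,e^{-mx_d}\,dx_d=\int_0^\infty(m^2\hat u_d-\hat u_d'')\,e^{-mx_d}\,dx_d=\hat u_d'(\xi,0)+m\hat u_d(\xi,0)=0 .
\]

\emph{Step 4: contradiction.} Since $\hat F_d=i\xi_1\hat\chi$, the left side is $i\xi_1J(\xi)$, where $J(\xi)$ is a positive constant times $\int\chi(x)e^{-i\xi\cdot x'}e^{-mx_d}\,dx$. The function $J$ is continuous and $J(0)>0$. So $\xi_1J(\xi)\ne0$ for all small $\xi$ with $\xi_1\ne0$, a set of positive measure, whereas Step~3 shows that $\xi_1J(\xi)=0$ for almost every $\xi$.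
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}\,(iv)]
Suppose that $t_k\to\infty$ and $\varepsilon_k=t_k^{1/2}\|T_{t_k}\|\to0$. Let $\rho_k=t_k^{-1/2}$.

\emph{The domains.} Locally $\Omega$ is the region above the graph of a Lipschitz function $\gamma$, which is differentiable almost everywhere by Rademacher's theorem. After a rigid motion, $\Omega\cap U=\{x_d>\gamma(x')\}\cap U$ for a neighborhood $U$ of $0$, $\gamma(0)=0$, and $\gamma$ is differentiable at $0$. Let $\Omega_k=\rho_k^{-1}\Omega$. In $\rho_k^{-1}U$, which exhausts $\mathbb R^d$, the set $\Omega_k$ is given by $y_d>\rho_k^{-1}\gamma(\rho_ky')$, and $\rho_k^{-1}\gamma(\rho_ky')\to\nabla\gamma(0)\cdot y'$ locally uniformly. After a rotation that maps $\{y_d>\nabla\gamma(0)\cdot y'\}$ to $\mathbb R^d_+$, every compact subset of $\mathbb R^d_+$ lies in $\Omega_k$, and every compact subset of $\{y_d<0\}$ is disjoint from $\Omega_k$, for large $k$.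

\emph{The scaling.} Let $(u,\phi)$ solve \eqref{eq:weak} on $\Omega$ for $(t_k,f)$, and put
\[
\tilde f(y)=f(\rho_ky),\quad\tilde u(y)=t_ku(\rho_ky),\quad\tilde\phi(y)=t_k^{1/2}\phi(\rho_ky),\quad\tilde v(y)=v(\rho_ky).
\]
Then $D\tilde u=t_k\rho_k(Du)(\rho_k\cdot)$ and $D\tilde v=\rho_k(Dv)(\rho_k\cdot)$. Since $t_k\rho_k^2=t_k^{1/2}\rho_k=1$, each term of \eqref{eq:weak} on $\Omega_k$ with $\lambda=1$ equals $\rho_k^{-d}$ times the corresponding term on $\Omega$ with $\lambda=t_k$. So the operator $\tilde f\mapsto\tilde\phi$ on $\mathrm L^2_\sigma(\Omega_k)$ is the pressure operator for $\lambda=1$, and its norm is $\varepsilon_k$.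

\emph{The limit.} For large $k$ the support of $F$ lies in $\Omega_k$. Let $(u_k,\phi_k)$ be the solution on $\Omega_k$ for $\lambda=1$ and right-hand side $F$, let $a_k$ be the form on $\Omega_k$, and let $S_k=\mathcal Su_k$. Extend $u_k$, $S_k$, $\phi_k$ by zero and take norms in $\mathrm L^2(\mathbb R^d)$. Then $\|\phi_k\|\le\varepsilon_k\|F\|\to0$. Testing with $u_k$ gives $\|u_k\|^2+a_k(u_k,u_k)\le\|F\|\|u_k\|$, so $\|u_k\|\le\|F\|$ and, by \eqref{eq:form}, $\|S_k\|^2\le2\|F\|^2$. These bounds do not involve the Korn constant of $\Omega_k$. Along a subsequence, $u_k\rightharpoonup u$ and $S_k\rightharpoonup S$ weakly in $\mathrm L^2(\mathbb R^d)$. Testing with functions of compact support in $\{y_d<0\}$ shows that $u=0$ and $S=0$ there. A test function of compact support in $\mathbb R^d_+$ is supported in $\Omega_k$ for large $k$, so the identities $S_k=\mathcal Su_k$ and $\operatorname{div}u_k=0$ pass to the limit in the sense of distributions on $\mathbb R^d_+$. Finally, for $v\in C_c^\infty(\mathbb R^d;\mathbb C^d)$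 the restriction to $\Omega_k$ is admissible in \eqref{eq:weak}, so
\[
\int_{\mathbb R^d}\Big(u_k\cdot\overline v+\sum_{i,j}(S_k)_{ij}\overline{\partial_jv_i}-\phi_k\overline{\operatorname{div}v}-F\cdot\overline v\Big)\,dy=0 .
\]
As $k\to\infty$ the pressure term disappears and we obtain \eqref{eq:half}, which contradicts Lemma~\ref{lem:half}. Hence $\liminf_{t\to\infty}t^{1/2}\|T_t\|>0$. If \eqref{eq:P} held for some $\alpha>\frac12$, then $t^{1/2}\|T_t\|\le Ct^{1/2-\alpha}\to0$, which is excluded.
\end{proof}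

\begin{thebibliography}{99}
\bibitem{BL} Bergh and L\"ofstr\"om, Cor.~4.5.2 (the duality theorem for complex interpolation).
\bibitem{Costabel} Costabel, \emph{On the limit Sobolev regularity for Dirichlet and Neumann problems on Lipschitz domains}, Math. Nachr. 292 (2019).
\bibitem{Grisvard} Grisvard, \emph{Elliptic Problems in Nonsmooth Domains}.
\bibitem{JK} Jerison and Kenig, J. Funct. Anal. 130 (1995).
\bibitem{KM} Kalton and Mitrea, Trans. AMS 350 (1998).
\bibitem{Rychkov} Rychkov, J. London Math. Soc. 60 (1999).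
\bibitem{Shneiberg} Shneiberg, Mat. Issled. 9 (1974).
\bibitem{Tolksdorf} Patrick Tolksdorf, \emph{The Stokes resolvent problem: Optimal pressure estimates and remarks on resolvent estimates in convex domains}, arXiv:1911.06231 (2019).
\bibitem{Triebel} Triebel, \emph{Interpolation Theory}.
\end{thebibliography}
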